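\title{A sharp volume bound for normal conformal metrics\\ with $Q$-curvature bounded above}

\begin{abstract}
Let $e^{2u}|\mathrm{d}x|^2$ be a conformal metric on $\mathbb{R}^n$, $n\ge4$ even, whose $Q$-curvature is at most $(n-1)!$, the value for the unit sphere. Suppose that $u$ is normal, that is, equal up to a constant to the logarithmic potential of $Qe^{nu}$. We prove that the volume of the metric is at least $|\mathbb{S}^n|$, with equality if and only if $Q\equiv(n-1)!$. This confirms a conjecture posed in a paper of Li and Wei. The proof uses only the integral equation and works in every dimension $n\ge3$. It bounds the flux of $\nabla u$ through the level sets of $u$ by Riesz' rearrangement inequality, transfers the bound to the radial rearrangement of $u$ by the isoperimetric inequality, and closes with a Pohozaev-type symmetrization. We also obtain a deficit estimate, rigidity, sharpness for each total curvature in $(1,2)$, and a strict inequality for metrics with conical singularities of negative mass.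
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge4$ be an even integer and let $u$ and $Q$ be smooth functions on $\mathbb{R}^n$ with
\begin{equation}\label{eq:pde}
(-\Delta)^{n/2}u=Q\,e^{nu}\qquad\text{on }\mathbb{R}^n .
\end{equation}
Then $Q$ is the $Q$-curvature of the conformal metric $e^{2u}|\mathrm{d}x|^2$; for such metrics \eqref{eq:pde} may be taken as the definition. The volume of the metric is
\[
V=\int_{\mathbb{R}^n}e^{nu}\,\mathrm{d}x\in(0,\infty].
\]
For $n=2$ the same equation, $-\Delta u=Qe^{2u}$, is the equation of Gaussian curvature. We ask whether an upper bound on $Q$ forces a lower bound on $V$.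

Round spheres suggest the answer. Write $|\mathbb{S}^n|$ for the volume of the unit $n$-sphere and let
\[
u_0(x)=\log\frac{2}{1+|x|^2}.
\]
The metric $e^{2u_0}|\mathrm{d}x|^2$ is the round metric in stereographic coordinates; it has $V=|\mathbb{S}^n|$ and $Q\equiv(n-1)!$ (Lemma~\ref{lem:sphere}). The function $u_0+c$ describes the sphere of radius $e^{c}$, with $Q\equiv(n-1)!\,e^{-nc}$ and $V=e^{nc}|\mathbb{S}^n|$. Among round spheres, then, $Q\le(n-1)!$ holds exactly when $V\ge|\mathbb{S}^n|$, and one guesses that $Q\le(n-1)!$ implies $V\ge|\mathbb{S}^n|$ in general.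

For arbitrary solutions of \eqref{eq:pde} the guess is wrong. The function $u=c-|x|^2$ satisfies $\Delta^2u=0$, so it solves \eqref{eq:pde} with $Q\equiv0$, and its volume $e^{nc}(\pi/n)^{n/2}$ is as small as we like. Even for $Q\equiv(n-1)!$, Chang and Chen \cite{CC} showed that for even $n\ge4$ there are solutions, not normal in the sense below, of every volume in $(0,|\mathbb{S}^n|)$. The cause is that \eqref{eq:pde} determines $u$ from $Qe^{nu}$ only up to a polyharmonic function. To remove this freedom, suppose $Qe^{nu}\in L^1(\mathbb{R}^n)$ and call $u$ a \emph{normal solution} if, for some constant $C$,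
\begin{equation}\label{eq:normal}
u(x)=c_n\int_{\mathbb{R}^n}\log\frac{|y|}{|x-y|}\,Q(y)e^{nu(y)}\,\mathrm{d}y+C,
\qquad c_n=\frac{2}{(n-1)!\,|\mathbb{S}^n|}.
\end{equation}
Here $c_n\log\frac1{|x|}$ is the fundamental solution of $(-\Delta)^{n/2}$, and the factor $|y|$ makes the integral converge at infinity. The round spheres $u_0+c$ are normal; $c-|x|^2$ is not. The conjecture posed in \cite{LW} is the following: \emph{if $n\ge4$ is even and $u$ is a normal solution with $Q\le(n-1)!$, then $V\ge|\mathbb{S}^n|$, with equality if and only if $Q\equiv(n-1)!$.} No lower bound on $Q$ is assumed.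

Equation \eqref{eq:normal} makes sense in every dimension, and for even $n$ it implies \eqref{eq:pde} (Lemma~\ref{lem:potential}). For an integer $n\ge3$ we call a pair $(u,Q)$ \emph{admissible} if $u,Q\in C^\infty(\mathbb{R}^n)$, $Qe^{nu}\in L^1(\mathbb{R}^n)$, $Q\le(n-1)!$, and \eqref{eq:normal} holds. Its \emph{total curvature} is $\alpha=c_n\int Qe^{nu}\,\mathrm{d}x$, normalized so that $\alpha=2$ for round spheres. The conjecture is true, and the parity of $n$ plays no role.

\begin{theorem}\label{thm:main}
Let $n\ge3$ be an integer and let $(u,Q)$ be admissible. Then $V\ge|\mathbb{S}^n|$, with equality if and only if $Q\equiv(n-1)!$.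
\end{theorem}

Integrating $Q\le(n-1)!$ against $e^{nu}$ gives $V\ge\frac{\alpha}{2}|\mathbb{S}^n|$, so the content of the theorem lies in the range $\alpha<2$. Decay at infinity does not fill this range: if $Q$ has compact support, then \eqref{eq:normal} gives $u=-\alpha\log|x|+O(1)$ as $|x|\to\infty$, so $V<\infty$ forces only $\alpha>1$, and this yields half of the claimed volume. Part (b) of the next theorem shows that volumes close to $|\mathbb{S}^n|$ occur for every $\alpha\in(1,2)$, so the bound cannot be read off from the total curvature.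

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] \emph{(Rigidity.)} Let $n\ge3$ and let $(u,Q)$ be admissible with $V=|\mathbb{S}^n|$. Then $u$ is radially nonincreasing about some point $x_0$. If $n\ge4$ is even, then $u(x)=\log\frac{2\lambda}{1+\lambda^2|x-x_0|^2}$ for some $\lambda>0$.
\item[(b)] \emph{(Sharpness.)} Let $n\ge4$ be even. For each $\alpha\in(1,2)$ the infimum of $V$ over all admissible pairs with total curvature $\alpha$ equals $|\mathbb{S}^n|$ and is not attained. For $\alpha=2$ the minimum $|\mathbb{S}^n|$ is attained. Without prescribing $\alpha$, the set of possible values of $V$ is exactly $[\,|\mathbb{S}^n|,\infty]$.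
\item[(c)] \emph{(Conical singularities of negative mass.)} Let $n\ge3$, let $S\subset\mathbb{R}^n$ be finite and nonempty, and let $\beta_p>0$ for $p\in S$. Let $u,Q\in C^\infty(\mathbb{R}^n\setminus S)$, with $u$ bounded above near $S$, $Q$ bounded near $S$, $Q\le(n-1)!$, $Qe^{nu}\in L^1(\mathbb{R}^n)$, and
\[
u(x)=c_n\int_{\mathbb{R}^n}\log\frac{|y|}{|x-y|}\,Q(y)e^{nu(y)}\,\mathrm{d}y+\sum_{p\in S}\beta_p\log|x-p|+C
\]
on $\mathbb{R}^n\setminus S$. Then $\int_{\mathbb{R}^n}e^{nu}\,\mathrm{d}x>|\mathbb{S}^n|$.
\end{itemize}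
\end{theorem}

In (c) the term $\beta_p\log|x-p|$ is the potential of the point mass $-\beta_p\delta_p$. The model metric $|x|^{2\beta}|\mathrm{d}x|^2$ becomes $\mathrm{d}s^2+(1+\beta)^2s^2g_{\mathbb{S}^{n-1}}$ in the variable $s=|x|^{1+\beta}/(1+\beta)$: a cone over a sphere of radius $1+\beta$. A quantitative form of Theorem~\ref{thm:main}, which bounds the excess volume from below in terms of $(n-1)!-Q$, is Theorem~\ref{thm:deficit}.

\subsection*{Notation and plan}
Throughout, $n\ge3$, $\omega=|B_1|$ (so the sphere $\partial B_r$ has area $n\omega r^{n-1}$), and $\kappa=c_n(n-1)!=2/|\mathbb{S}^n|$. For an admissible pair with $V<\infty$ put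
\begin{equation}\label{eq:densities}
f=c_nQe^{nu},\qquad b=\kappa e^{nu},\qquad \nu=b-f=c_n\bigl((n-1)!-Q\bigr)e^{nu},\qquad m=\int b=\frac{2V}{|\mathbb{S}^n|}.
\end{equation}
Thus $f$ is the curvature density, $b$ is the volume density, and $\nu\ge0$ is the defect; all three are smooth and integrable. Theorem~\ref{thm:main} claims that $m\ge2$, with equality if and only if $\nu\equiv0$, and we shall prove it in the form $m\le\frac12m^2$. We fix a radially nonincreasing $\eta\in C_c^\infty(B_2)$ with $0\le\eta\le1$ and $\eta=1$ on $B_1$, and write $\eta_R(x)=\eta(x/R)$.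

Section~\ref{sec:potential} collects the facts on logarithmic potentials. Section~\ref{sec:radial} proves the theorem for $\nu\equiv0$ and for radial $u$, and locates the obstacle in the general case: a kernel without sign. Section~\ref{sec:level} overcomes it by a Talenti-type comparison of $u$ with its rearrangement. Sections~\ref{sec:main} and~\ref{sec:rigid} derive the theorems.

\section{Logarithmic potentials and their spherical averages}\label{sec:potential}

\begin{lemma}\label{lem:potential}
Let $f\in L^1(\mathbb{R}^n)$ be locally bounded and $w(x)=\int\log\frac{|y|}{|x-y|}f(y)\,\mathrm{d}y$. The integral converges absolutely, $w\in C^1(\mathbb{R}^n)$, and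
\begin{equation}\label{eq:derivs}
\nabla w(x)=-\int\frac{x-y}{|x-y|^2}f(y)\,\mathrm{d}y,\qquad
-\Delta w(x)=(n-2)\int\frac{f(y)}{|x-y|^2}\,\mathrm{d}y .
\end{equation}
The second identity holds in distributions with a continuous right side, hence pointwise wherever $w$ is smooth. The function $x\mapsto\int|x-y|^{-1}|f(y)|\,\mathrm{d}y$ is locally bounded. If $n$ is even, then $(-\Delta)^{n/2}w=c_n^{-1}f$ in distributions.
\end{lemma}

\begin{proof}
Let $x\in B_R$ and split $f=f\mathbf{1}_{B_{2R}}+f\mathbf{1}_{\mathbb{R}^n\setminus B_{2R}}$. The first part is bounded with compact support, and $\log|x|$, $|x|^{-1}$, $|x|^{-2}$ are locally integrable because $n\ge3$; so its convolutions with the kernels in question are continuous. For $|y|\ge2R$ we have $\frac12\le|x-y|/|y|\le\frac32$ and $|x-y|\ge R$, so all kernels are bounded and dominated convergence gives continuity for the second part. Hence all integrals in the statement converge absolutely and are continuous in $x$, and Fubini's theorem applies when we test against $\varphi\in C_c^\infty$.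 The term $\log|y|$ drops out because derivatives of $\varphi$ have integral zero. It remains to differentiate the kernel. Away from $0$ we have $\nabla\log|x|=x/|x|^2$ and $\operatorname{div}(x/|x|^2)=(n-2)|x|^{-2}$, and both identities hold in distributions because the boundary terms on $\partial B_\varepsilon$ are $O(\varepsilon^{n-1}|\log\varepsilon|)$ and $O(\varepsilon^{n-2})$. This proves \eqref{eq:derivs}; a continuous function with continuous distributional gradient is $C^1$.

Let $n=2k$. In distributions, $-\Delta|x|^{-2j}=2j(n-2-2j)|x|^{-2j-2}$ for $1\le j\le k-2$, and $-\Delta|x|^{2-n}=(n-2)|\mathbb{S}^{n-1}|\delta_0$. Starting from $-\Delta\log\frac1{|x|}=(n-2)|x|^{-2}$, we get $(-\Delta)^{k}\log\frac1{|x|}=\gamma\delta_0$ with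
\[
\gamma=(2k-2)^2\,4^{k-2}\bigl((k-2)!\bigr)^2\,|\mathbb{S}^{2k-1}|=2^{2k-1}(k-1)!\,\pi^k,
\]
since $|\mathbb{S}^{2k-1}|=2\pi^k/(k-1)!$. As $|\mathbb{S}^{2k}|=4^k\pi^k(k-1)!/(2k-1)!$, this is $\gamma=c_n^{-1}$.
\end{proof}

The second formula in \eqref{eq:derivs} is the main consequence of normality: $-\Delta u$ is the convolution of $f=b-\nu$ with a \emph{positive} kernel, so the inequality $f\le b$ passes to $-\Delta u$.

\begin{lemma}\label{lem:sphere}
The pair $(u_0,(n-1)!)$ is admissible and $\int e^{nu_0}\,\mathrm{d}x=|\mathbb{S}^n|$.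
\end{lemma}

\begin{proof}
Let $\xi(x)=\bigl(\frac{2x}{1+|x|^2},\frac{|x|^2-1}{|x|^2+1}\bigr)$, a diffeomorphism of $\mathbb{R}^n$ onto $\mathbb{S}^n$ minus a point. Then
\[
|\xi(x)-\xi(y)|^2=2-2\,\frac{4x\cdot y+(|x|^2-1)(|y|^2-1)}{(1+|x|^2)(1+|y|^2)}=|x-y|^2\,e^{u_0(x)}e^{u_0(y)} .
\]
Letting $y\to x$ shows $|D\xi(x)v|=e^{u_0(x)}|v|$, so the volume element of $\mathbb{S}^n$ pulls back to $e^{nu_0}\,\mathrm{d}x$, which gives the volume. By rotation invariance $L=\int_{\mathbb{S}^n}\log|\xi-\zeta|\,\mathrm{d}\zeta$ is a finite number independent of $\xi\in\mathbb{S}^n$. In coordinates,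
\[
L=\int\Bigl(\log|x-y|+\tfrac12u_0(x)+\tfrac12u_0(y)\Bigr)e^{nu_0(y)}\,\mathrm{d}y .
\]
Multiply by $\kappa=2/|\mathbb{S}^n|$: the middle term becomes $u_0(x)$, so $u_0(x)+\kappa\int\log|x-y|\,e^{nu_0(y)}\,\mathrm{d}y$ is constant. Since $\log|y|\,e^{nu_0(y)}$ is integrable, this is \eqref{eq:normal} with $c_nQ=\kappa$.
\end{proof}

The radial derivative of a potential is governed by one kernel. For $r,\rho>0$, $r\ne\rho$, and $|y|=\rho$, let
\[
A(r,\rho)=\text{average of }\ \frac{x\cdot(x-y)}{|x-y|^2}\ \text{ over the sphere }|x|=r .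
\]
By rotation invariance it depends on $y$ only through $\rho$. It measures the share of a unit mass at distance $\rho$ from the origin that is felt on the sphere of radius $r$.

\begin{lemma}\label{lem:A}
\begin{itemize}
\item[(i)] For $|y|\notin\{0,r\}$: $\ (n-2)\int_{B_r}|x-y|^{-2}\,\mathrm{d}x=n\omega r^{n-2}A(r,|y|)$.
\item[(ii)] $A(r,\rho)+A(\rho,r)=1$ and $0<A<1$. Hence, for every $\beta\in L^1(\mathbb{R}^n)$,
\[
\iint\beta(x)\beta(y)A(|x|,|y|)\,\mathrm{d}x\,\mathrm{d}y=\frac12\Bigl(\int\beta\Bigr)^2 .
\]
\item[(iii)] For $f$ and $w$ as in Lemma~\ref{lem:potential}, the average of $-x\cdot\nabla w(x)$ over $|x|=r$ equals $\int f(y)A(r,|y|)\,\mathrm{d}y$.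
\end{itemize}
\end{lemma}

\begin{proof}
(i) Apply the divergence theorem to the field $\frac{x-y}{|x-y|^2}$, whose divergence is $(n-2)|x-y|^{-2}$, on $B_r\setminus B_\varepsilon(y)$. The term on $\partial B_\varepsilon(y)$ is $O(\varepsilon^{n-2})$, and the term on $\partial B_r$, with normal $x/r$, is $n\omega r^{n-1}\cdot r^{-1}A(r,|y|)$.

(ii) By (i), $A>0$. We may average in the definition of $A$ over both spheres $|x|=r$ and $|y|=\rho$. Then $A(r,\rho)+A(\rho,r)$ is the average of $\frac{x\cdot(x-y)+y\cdot(y-x)}{|x-y|^2}=1$. So $A<1$, and exchanging $x$ and $y$ in the double integral (the set $|x|=|y|$ is null) shows that twice its value is $(\int\beta)^2$.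

(iii) Average the first formula in \eqref{eq:derivs}. Fubini's theorem applies because $\int|x-y|^{-1}|f(y)|\,\mathrm{d}y$ is locally bounded.
\end{proof}

\begin{example}\label{ex:A}
From $2\,x\cdot(x-y)=|x-y|^2+|x|^2-|y|^2$ we get $A(r,\rho)=\frac12+\frac{r^2-\rho^2}{2}M(r,\rho)$, where $M$ is the average of $|x-y|^{-2}$ over $|x|=r$. For $n=4$ the function $|x|^{-2}$ is harmonic away from $0$, the mean value property gives $M=\max(r,\rho)^{-2}$, and
\[
A(r,\rho)=1-\frac{\rho^2}{2r^2}\quad(\rho<r),\qquad A(r,\rho)=\frac{r^2}{2\rho^2}\quad(\rho>r).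
\]
In the plane the Poisson kernel gives $M=|r^2-\rho^2|^{-1}$, so $A$ is $1$ for $\rho<r$ and $0$ for $\rho>r$: a circle feels only the mass inside it. For $n\ge3$ the mass outside also contributes, and this nonlocality is why a rearrangement inequality for convolutions enters below.
\end{example}

We shall use one more elementary bound. If $|\Omega|=\omega\rho^n<\infty$, then for all $y$
\begin{equation}\label{eq:bathtub}
\int_\Omega\frac{\mathrm{d}x}{|x-y|^2}\le\int_{B_\rho(y)}\frac{\mathrm{d}x}{|x-y|^2}=\frac{n\omega\rho^{n-2}}{n-2},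
\end{equation}
because $\Omega\setminus B_\rho(y)$ and $B_\rho(y)\setminus\Omega$ have equal measure, and the kernel is at most $\rho^{-2}$ on the first set and at least $\rho^{-2}$ on the second.

\section{The Pohozaev identity and the radial case}\label{sec:radial}

The number $2$ comes from computing $\int b\,x\cdot\nabla u$ in two ways: by $\nabla b=nb\nabla u$, which gives a term linear in $m$, and by \eqref{eq:derivs}, which gives a quadratic one. For $\nu\equiv0$ this is an identity, and it proves one half of the equality statement in Theorem~\ref{thm:main}.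

\begin{lemma}\label{lem:pohozaev}
If $(u,Q)$ is admissible and $Q\equiv(n-1)!$, then $V=|\mathbb{S}^n|$.
\end{lemma}

\begin{proof}
Here $f=b\in L^1$. We have no decay estimate for $\nabla u$, so we cut off the field $x$. Let $X_R(x)=x\,\eta_R(x)=RX_1(x/R)$. By scaling, $|X_R(x)-X_R(y)|\le C|x-y|$ and $|\operatorname{div}X_R|\le C$ with $C$ independent of $R$. Integration by parts and \eqref{eq:derivs} give
\[
\frac1n\int b\operatorname{div}X_R=-\int b\,X_R\cdot\nabla u=\iint\frac{X_R(x)\cdot(x-y)}{|x-y|^2}\,b(x)b(y)\,\mathrm{d}x\,\mathrm{d}y .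
\]
The double integral converges absolutely, since $X_R$ has compact support and $\int|x-y|^{-1}b(y)\,\mathrm{d}y$ is locally bounded. Exchanging $x$ and $y$ and averaging, we may replace the kernel by $\frac{(X_R(x)-X_R(y))\cdot(x-y)}{2|x-y|^2}$, which is bounded by $C/2$ and tends to $\frac12$ as $R\to\infty$. Also $\operatorname{div}X_R\to n$ pointwise. Dominated convergence gives $m=\frac12m^2$, so $m=2$.
\end{proof}

If $\nu\not\equiv0$, the same computation formally reads
\[
m=\frac12m^2-\iint\frac{x\cdot(x-y)}{|x-y|^2}\,b(x)\,\nu(y)\,\mathrm{d}x\,\mathrm{d}y ,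
\]
and we would like to discard the last term. But the kernel is negative when $x$ lies in the ball with diameter $[0,y]$, and $b$ may be concentrated there. When $u$ is radial, so is $b$, and only the spherical average $A>0$ of the kernel matters. This case is not needed later, but it is the model for the whole proof.

\begin{proposition}\label{prop:radial}
Let $(u,Q)$ be admissible with $V<\infty$ and $u$ radial. Then
\[
m=\frac12m^2-\iint b(x)\nu(y)A(|x|,|y|)\,\mathrm{d}x\,\mathrm{d}y .
\]
In particular $m\ge2$, with equality if and only if $\nu\equiv0$.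
\end{proposition}

\begin{proof}
Since $x\cdot\nabla u$ is radial, Lemma~\ref{lem:A}(iii) gives, with $r=|x|$,
\begin{equation}\label{eq:radial}
-r\,u'(r)=\int b(y)A(r,|y|)\,\mathrm{d}y-\int\nu(y)A(r,|y|)\,\mathrm{d}y ,
\end{equation}
and both integrals are bounded in $r$. Multiply by $b(x)$ and integrate over $B_R$. The left side gives $-\frac1n\int_{B_R}x\cdot\nabla b=\int_{B_R}b-\frac Rn\int_{\partial B_R}b$. Since $R\mapsto\int_{\partial B_R}b$ is integrable on $(0,\infty)$ and $1/R$ is not integrable at infinity, the boundary term tends to zero along a sequence $R_k\to\infty$, and the left side tends to $m$. On the right use Lemma~\ref{lem:A}(ii) with $\beta=b$.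
\end{proof}

For $n=4$, for instance, \eqref{eq:radial} reads
\[
-r\,u'(r)=\int_{|y|<r}\Bigl(1-\frac{|y|^2}{2r^2}\Bigr)f(y)\,\mathrm{d}y+\int_{|y|>r}\frac{r^2}{2|y|^2}\,f(y)\,\mathrm{d}y .
\]
Both weights are positive, so replacing $f$ by $b\ge f$ increases the right side, and the weights of a pair of radii taken in the two orders add up to $1$. The inequality $m\le\frac12m^2$ thus rests on a single differential inequality,
\begin{equation}\label{eq:radialineq}
-r\,u'(r)\le\int b(y)A(r,|y|)\,\mathrm{d}y .
\end{equation}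
The next section shows that for general $u$ the radial rearrangement $u^*$ satisfies \eqref{eq:radialineq} in a weak form.

\section{Level sets and the key inequality}\label{sec:level}

By Lemma~\ref{lem:A}(i), positivity of $A$ comes from writing the flux of $\nabla u$ through a sphere as the integral of $-\Delta u$ over the ball, where the kernel $|x-y|^{-2}$ is positive. This works for any domain. For radial monotone $u$ the balls are the superlevel sets of $u$, and in general the superlevel sets are the right substitute: on their boundaries $\nabla u$ is normal and $b$ is constant.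

\subsection*{Tools}
We use the following standard facts.
\begin{itemize}
\item[(T1)] \emph{Riesz' inequality.} If $h\ge0$ is measurable and $|\{h>s\}|<\infty$ for all $s>0$, its symmetric decreasing rearrangement $h^*$ is the function whose superlevel sets $\{h^*>s\}$ are the open balls centered at $0$ with $|\{h^*>s\}|=|\{h>s\}|$. For three such functions,
\[
\iint h_1(x)k(x-y)h_2(y)\,\mathrm{d}x\,\mathrm{d}y\le\iint h_1^*(x)k^*(x-y)h_2^*(y)\,\mathrm{d}x\,\mathrm{d}y
\]
\cite[Theorem~3.7]{LL}. If $k$ is radial and strictly decreasing in $|x|$, and both sides are equal, finite and positive, then there is $x_0$ with $h_i=h_i^*(\,\cdot-x_0)$ a.e.\ for $i=1,2$ \cite[Theorem~3.9]{LL}.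
\item[(T2)] \emph{Coarea formula.} If $u$ is smooth on an open set $U$ and $\varphi\ge0$ is Borel, then $\int_U\varphi|\nabla u|\,\mathrm{d}x=\int_{\mathbb{R}}\int_{\{u=\tau\}}\varphi\,\mathrm{d}\mathcal{H}^{n-1}\,\mathrm{d}\tau$.
\item[(T3)] \emph{Sard's theorem.} For such $u$ and a.e.\ $t$, $\nabla u\ne0$ on $\{u=t\}$.
\item[(T4)] \emph{Isoperimetric inequality.} An open set $E$ with smooth boundary and $|E|=\omega\rho^n<\infty$, bounded or not, has $\mathcal{H}^{n-1}(\partial E)\ge n\omega\rho^{n-1}$.
\item[(T5)] \emph{Lebesgue's theorems.} If $\psi\in L^1_{\mathrm{loc}}(\mathbb{R})$, then $\frac1{s-t}\int_t^s\psi\to\psi(t)$ as $s\downarrow t$ for a.e.\ $t$. If $a:\mathbb{R}\to\mathbb{R}$ is nonincreasing and right-continuous, it is differentiable a.e., and the Borel measure $\lambda$ with $\lambda((t,s])=a(t)-a(s)$ has absolutely continuous part $-a'(t)\,\mathrm{d}t$; in particular $\int\psi\,(-a')\,\mathrm{d}t\le\int\psi\,\mathrm{d}\lambda$ for Borel $\psi\ge0$.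
\end{itemize}

\subsection*{Setting}
To treat Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(c) at once, we isolate what is used. In this section $S\subset\mathbb{R}^n$ is finite, possibly empty; $u\in C^\infty(\mathbb{R}^n\setminus S)$ tends to $-\infty$ at each point of $S$; $b=\kappa e^{nu}$ is integrable with $m=\int b$; and $\mu$ is a finite nonnegative Borel measure with
\begin{equation}\label{eq:lap}
-\Delta u(x)=(n-2)\int\frac{b(y)}{|x-y|^2}\,\mathrm{d}y-(n-2)\int\frac{\mathrm{d}\mu(y)}{|x-y|^2}\qquad\text{for a.e. }x .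
\end{equation}

Let $\Omega_t=\{x\notin S:u(x)>t\}$, $a(t)=|\Omega_t|$, and define $r_t\ge0$ by $\omega r_t^n=a(t)$. The set $\Omega_t$ is open, its closure misses $S$, and $a(t)\le e^{-nt}m/\kappa<\infty$; it may be unbounded. The function $a$ is nonincreasing and right-continuous (as $\Omega_s\uparrow\Omega_t$ for $s\downarrow t$), tends to $0$ as $t\to\infty$ and to $\infty$ as $t\to-\infty$, and is positive exactly for $t<\sup u$. For $x\ne0$ let $u^*(x)=\sup\{t:r_t>|x|\}$, a real number. Then
\begin{equation}\label{eq:star}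
u^*(x)>t\iff|x|<r_t .
\end{equation}
Indeed, if $|x|<r_t$, then $|x|<r_{t'}$ for some $t'>t$ by right-continuity; and if $u^*(x)>t$, then $|x|<r_{t'}\le r_t$ for some $t'>t$. Since the superlevel sets of $b$ are the sets $\Omega_t$, \eqref{eq:star} says that $b^*=\kappa e^{nu^*}$ away from the origin. In particular $\int b^*=m$. For $t\in\mathbb{R}$ and $r>0$ set
\begin{gather*}
J(t)=(n-2)\int_{\Omega_t}\!\int\frac{b(y)}{|x-y|^2}\,\mathrm{d}y\,\mathrm{d}x,\qquad
N(t)=(n-2)\int_{\Omega_t}\!\int\frac{\mathrm{d}\mu(y)}{|x-y|^2}\,\mathrm{d}x,\\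
I(r)=(n-2)\int_{B_r}\!\int\frac{b^*(y)}{|x-y|^2}\,\mathrm{d}y\,\mathrm{d}x .
\end{gather*}
All three are finite by \eqref{eq:bathtub} and monotone in their argument, and $I>0$. By (T1) with $h_1=\mathbf{1}_{\Omega_t}$, $k=|x|^{-2}=k^*$ and $h_2=b$,
\begin{equation}\label{eq:riesz}
J(t)\le I(r_t)\qquad(t<\sup u).
\end{equation}

\begin{proposition}\label{prop:key}
In this setting,
\[
m+\kappa\int_{-\infty}^{\sup u}n\,e^{nt}a(t)\,\frac{N(t)}{I(r_t)}\,\mathrm{d}t\ \le\ \frac12m^2 .
\]
\end{proposition}

The proof takes three lemmas.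

\subsection*{The flux through a level set}
Let $P(t)=\int_{\{u=t\}}|\nabla u|\,\mathrm{d}\mathcal{H}^{n-1}$. If $\Omega_t$ is bounded and $t$ is a regular value, the divergence theorem and \eqref{eq:lap} give $P(t)=J(t)-N(t)$. Since we do not know that $\Omega_t$ is bounded, we test \eqref{eq:lap} with a truncation of $u$ and move the derivatives onto a cutoff, where only the integrability of $e^{nu}$ is needed.

\begin{lemma}\label{lem:flux}
For a.e.\ $t<\sup u$ we have $P(t)\le J(t)-N(t)$.
\end{lemma}

\begin{proof}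
Fix $t<s$. Let $T=\min\{(u-t)_+,\,s-t\}$ and $G(\tau)=\int_{-\infty}^\tau\min\{(\sigma-t)_+,\,s-t\}\,\mathrm{d}\sigma$. Both $T$ and $G(u)$ vanish outside $\Omega_t$, hence near $S$. The function $T$ is locally Lipschitz with $\nabla T=\mathbf{1}_{\{t<u<s\}}\nabla u$ a.e., and $G(u)$ is $C^1$ with $\nabla G(u)=T\nabla u$. Integrating by parts against $T\eta_R$, which is Lipschitz with compact support in $\mathbb{R}^n\setminus S$,
\[
\int(-\Delta u)\,T\eta_R=\int\eta_R\nabla u\cdot\nabla T+\int\nabla G(u)\cdot\nabla\eta_R=\int_{\{t<u<s\}}|\nabla u|^2\eta_R-\int G(u)\Delta\eta_R .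
\]
Let $R\to\infty$. The last term tends to $0$, because $|\Delta\eta_R|\le CR^{-2}$ and $0\le G(u)\le(s-t)(u-t)_+\le(s-t)e^{n(u-t)}\in L^1$. The function $|\Delta u|\,T$ is integrable, with integral at most $(s-t)(J(t)+N(t))$. By dominated convergence on the left and monotone convergence on the right,
\[
\int_{\{t<u<s\}}|\nabla u|^2=\int(-\Delta u)\,T\le(s-t)\bigl(J(t)-N(s)\bigr),
\]
where we used \eqref{eq:lap} with $T\le(s-t)\mathbf{1}_{\Omega_t}$ in the $b$-term and $T\ge(s-t)\mathbf{1}_{\Omega_s}$ in the $\mu$-term. By (T2) the left side is $\int_t^sP(\tau)\,\mathrm{d}\tau$; thus $P\in L^1_{\mathrm{loc}}(\mathbb{R})$. Divide by $s-t$ and let $s\downarrow t$: the left side tends to $P(t)$ for a.e.\ $t$ by (T5), and $N(s)\uparrow N(t)$ by monotone convergence.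
\end{proof}

\subsection*{Isoperimetry}
A bound on the flux bounds the average slope of $u$ across $\{u=t\}$. A small slope on a large surface makes $a$ decrease fast, and the surface is at least as large as a sphere.

\begin{lemma}\label{lem:iso}
For a.e.\ $t<\sup u$,
\begin{equation}\label{eq:iso}
\bigl(n\omega r_t^{n-1}\bigr)^2\le\bigl(J(t)-N(t)\bigr)\bigl(-a'(t)\bigr)\le\bigl(I(r_t)-N(t)\bigr)\bigl(-a'(t)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Let $\ell(\tau)=\int_{\{u=\tau,\,\nabla u\ne0\}}|\nabla u|^{-1}\,\mathrm{d}\mathcal{H}^{n-1}$. By (T2), for $t<s$,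
\[
a(t)-a(s)\ge|\{t<u<s,\ \nabla u\ne0\}|=\int_t^s\ell(\tau)\,\mathrm{d}\tau ,
\]
so $\ell\in L^1_{\mathrm{loc}}(\mathbb{R})$ and $\ell(t)\le-a'(t)<\infty$ for a.e.\ $t$ by (T5). If moreover $t$ is a regular value (T3), then $\Omega_t$ has smooth boundary $\{u=t\}$, and (T4) and the Cauchy--Schwarz inequality give
\[
\bigl(n\omega r_t^{n-1}\bigr)^2\le\mathcal{H}^{n-1}(\{u=t\})^2\le P(t)\,\ell(t)\le P(t)\bigl(-a'(t)\bigr).
\]
Now use Lemma~\ref{lem:flux} and \eqref{eq:riesz}.
\end{proof}

To compare with the radial case, define for $r>0$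
\begin{equation}\label{eq:Phi}
\Phi(r)=\frac{r\,I(r)}{n\omega r^{n-1}}=\int b^*(y)A(r,|y|)\,\mathrm{d}y ,
\end{equation}
where the second equality is Lemma~\ref{lem:A}(i). If $u^*$ is smooth with negative radial derivative, then differentiating $a(u^*(r))=\omega r^n$ gives $-a'(t)=n\omega r^{n-1}/|(u^*)'(r)|$ at $t=u^*(r)$, and \eqref{eq:iso} with $N$ dropped becomes $-r(u^*)'(r)\le\Phi(r)$. This is \eqref{eq:radialineq} for $u^*$.

\subsection*{Integration over the levels}
We avoid regularity questions for $u^*$ by integrating in $t$. The change of variables from $t$ back to $x$ is delicate, because $a$ need not be absolutely continuous; it jumps at $t$ if $|\{u=t\}|>0$. The singular part of $-\mathrm{d}a$ is lost in $-a'(t)\,\mathrm{d}t$, and this loss is in our favor.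

\begin{lemma}\label{lem:integrate}
Let $h(t)=\kappa e^{nt}\Phi(r_t)$ for $t<\sup u$. Then $\int_{-\infty}^{\sup u}h(t)\,(-a'(t))\,\mathrm{d}t\le\frac12m^2$.
\end{lemma}

\begin{proof}
By \eqref{eq:star}, $|\{t<u^*\le s\}|=a(t)-a(s)$, so the measure $\lambda$ of (T5) is the push-forward of Lebesgue measure on $\mathbb{R}^n\setminus\{0\}$ under $u^*$. Let $D$ be the set of $t<\sup u$ at which $a$ is continuous; it omits only countably many points of $(-\infty,\sup u)$. If $u^*(x)=t\in D$, then \eqref{eq:star} gives $r_t\le|x|<r_{t'}$ for all $t'<t$, so $|x|=r_t$ by continuity, and $h(u^*(x))=b^*(x)\Phi(|x|)$. Hence, by (T5), \eqref{eq:Phi} and Lemma~\ref{lem:A}(ii),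
\begin{align*}
\int_D h\,(-a')\,\mathrm{d}t&\le\int_D h\,\mathrm{d}\lambda=\int_{\{u^*\in D\}}b^*(x)\Phi(|x|)\,\mathrm{d}x\\
&\le\iint b^*(x)b^*(y)A(|x|,|y|)\,\mathrm{d}x\,\mathrm{d}y=\frac12m^2 .\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $q(t)=N(t)/I(r_t)\ge0$. Multiply \eqref{eq:iso} by the weight $\kappa e^{nt}r_t/(n\omega r_t^{n-1})$, which corresponds to the multiplication by $b$ in Proposition~\ref{prop:radial}. Since $n\omega r_t^n=na(t)$,
\begin{equation}\label{eq:weighted}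
\kappa\,n\,e^{nt}a(t)\le h(t)\,(-a'(t))\,\frac{J(t)-N(t)}{I(r_t)}\le h(t)\,(-a'(t))\,\bigl(1-q(t)\bigr)
\end{equation}
for a.e.\ $t<\sup u$. Multiplying by $1+q$ and using $1-q^2\le1$, we obtain $\kappa ne^{nt}a\,(1+q)\le h\,(-a')$. Integrate in $t$. By Tonelli's theorem and $e^{nu(x)}=\int_{-\infty}^{u(x)}ne^{nt}\,\mathrm{d}t$,
\begin{equation}\label{eq:layer}
\int_{-\infty}^{\sup u}\kappa\,n\,e^{nt}a(t)\,\mathrm{d}t=\kappa\int e^{nu}\,\mathrm{d}x=m ,
\end{equation}
and Lemma~\ref{lem:integrate} bounds the right side by $\frac12m^2$.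
\end{proof}

\section{The volume bound, its deficit, and conical points}\label{sec:main}

Let $(u,Q)$ be admissible with $V<\infty$. By Lemma~\ref{lem:potential} and $f=b-\nu$, the setting of Section~\ref{sec:level} holds with $S=\emptyset$ and $\mathrm{d}\mu=\nu\,\mathrm{d}y$, so that
\[
N(t)=(n-2)\int_{\Omega_t}\!\int\frac{\nu(y)}{|x-y|^2}\,\mathrm{d}y\,\mathrm{d}x .
\]
Since $\frac12m^2-m=\frac{2V}{|\mathbb{S}^n|}\bigl(\frac{V}{|\mathbb{S}^n|}-1\bigr)$, Proposition~\ref{prop:key} proves the following estimate.

\begin{theorem}[Deficit]\label{thm:deficit}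
Let $n\ge3$ and let $(u,Q)$ be admissible with $V<\infty$. With $a$, $r_t$, $I$ as in Section~\ref{sec:level} and $N$ as above,
\[
\frac{2V}{|\mathbb{S}^n|}\Bigl(\frac{V}{|\mathbb{S}^n|}-1\Bigr)\ \ge\ \kappa\int_{-\infty}^{\sup u}n\,e^{nt}a(t)\,\frac{N(t)}{I(r_t)}\,\mathrm{d}t .
\]
\end{theorem}

By \eqref{eq:layer}, the right side is the integral of the ratio $N/I$, the relative loss of flux caused by the defect $\nu$, against a measure of total mass $m$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $V=\infty$, the inequality is strict, and $Q\not\equiv(n-1)!$ because $Qe^{nu}\in L^1$. Let $V<\infty$. The right side in Theorem~\ref{thm:deficit} is nonnegative, so $V\ge|\mathbb{S}^n|$. If $Q\not\equiv(n-1)!$, then $\nu\ge0$ is continuous and not identically zero. For $t<\sup u$ we have $a(t)>0$, hence $N(t)>0$ since the kernel is positive. The right side is then positive and $V>|\mathbb{S}^n|$. If $Q\equiv(n-1)!$, then $V=|\mathbb{S}^n|$ by Lemma~\ref{lem:pohozaev}.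
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
We may assume $V=\int e^{nu}<\infty$ and define $f,b,\nu,m$ by \eqref{eq:densities} off $S$. Since $u$ is bounded above and $Q$ is bounded near $S$, the function $f\in L^1$ is locally bounded on $\mathbb{R}^n$. By Lemma~\ref{lem:potential} its potential is continuous, so $u\to-\infty$ at each $p\in S$ because $\beta_p>0$. Off $S$, \eqref{eq:derivs} and $\Delta\log|x-p|=(n-2)|x-p|^{-2}$ give \eqref{eq:lap} with $\mu=\nu\,\mathrm{d}y+\sum_{p\in S}\beta_p\delta_p$, a finite nonnegative measure. For $t<\sup u$ and $p\in S$ we have $N(t)\ge(n-2)\beta_p\int_{\Omega_t}|x-p|^{-2}\,\mathrm{d}x>0$. Proposition~\ref{prop:key} gives $m<\frac12m^2$, that is, $V>|\mathbb{S}^n|$.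
\end{proof}

\begin{remark}[Use of the hypotheses]
The bound $Q\le(n-1)!$, and in (c) the sign of $\beta_p$, enter through $\mu\ge0$; the spheres $u_0+c$ with $c<0$ show that the bound on $Q$ cannot be dropped. For the inequality, normality enters only through the formula for $\Delta u$ in \eqref{eq:derivs}. This formula fails for $u=c-|x|^2$, where $-\Delta u=2n$ while $f=0$. The condition $n\ge3$ makes $|x|^{-2}$ locally integrable, and smoothness of $u$ is what Sard's theorem requires.
\end{remark}

\section{Rigidity and sharpness}\label{sec:rigid}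

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
By Theorem~\ref{thm:main}, $Q\equiv(n-1)!$, so $f=b$, $N\equiv0$ and $m=2$. We look for the equality case of Riesz' inequality. Integrating \eqref{eq:weighted} and using \eqref{eq:layer} and Lemma~\ref{lem:integrate},
\[
2=m\le\int_{-\infty}^{\sup u}h\,(-a')\,\frac{J(t)}{I(r_t)}\,\mathrm{d}t\le\int_{-\infty}^{\sup u}h\,(-a')\,\mathrm{d}t\le\frac12m^2=2 .
\]
By \eqref{eq:weighted}, $h\,(-a')>0$ for a.e.\ $t<\sup u$, so $J(t)=I(r_t)\in(0,\infty)$ for a.e.\ such $t$. Fix one. The kernel $|x|^{-2}$ is radial and strictly decreasing, so (T1) gives $x_0$ with $b=b^*(\,\cdot-x_0)$ a.e. Thus $b(x)\ge b(x')$ for almost all pairs with $|x-x_0|\le|x'-x_0|$, and for all such pairs by continuity. Hence $u$ is radially nonincreasing about $x_0$.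

Let $n\ge4$ be even. The formula for $\nabla u$ in \eqref{eq:derivs} is translation invariant, so Lemma~\ref{lem:A}(iii) applies with center $x_0$: with $r=|x-x_0|$,
\[
-r\,u'(r)=\int b^*(y)A(r,|y|)\,\mathrm{d}y\in[0,2].
\]
Integrating from $r=1$ gives $u=O(\log|x|)$ as $|x|\to\infty$. By Lemma~\ref{lem:potential}, $(-\Delta)^{n/2}u=(n-1)!\,e^{nu}$. The classification theorem of Wei and Xu \cite{WX} (see also \cite{Ma}) states that a solution of this equation with $e^{nu}\in L^1$ and $u=o(|x|^2)$ at infinity has the form $\log\frac{2\lambda}{1+\lambda^2|x-x_1|^2}$ with $\lambda>0$. This function has its only maximum at $x_1$, so $x_1=x_0$.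
\end{proof}

For part (b) we must lower the total curvature without raising the volume much. We add a negative mass to the curvature density of the sphere and push it to infinity. The mass raises $u$, which helps the bound on $Q$, and its effect on any fixed ball disappears in the limit.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $\alpha\in(1,2)$ and $\theta=2-\alpha\in(0,1)$. Choose a smooth radial $\rho_0\ge0$ supported in $\{1\le|y|\le2\}$ with $\int\rho_0=1$, and let
\[
g(x)=\int\log\frac{|x-y|}{|y|}\,\rho_0(y)\,\mathrm{d}y .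
\]
Then $g$ is smooth and radial, and $g(0)=0$. By Lemma~\ref{lem:A}(iii), $rg'(r)=\int\rho_0(y)A(r,|y|)\,\mathrm{d}y>0$, so $g\ge0$. Since $|x-y|\le|x|+|y|\le|y|(1+|x|)$ for $|y|\ge1$, also $g(x)\le\log(1+|x|)$. For $R\ge1$ let $\rho_R=R^{-n}\rho_0(\,\cdot/R)$ and $u_R(x)=u_0(x)+\theta g(x/R)$, and define $Q_R\in C^\infty(\mathbb{R}^n)$ by
\[
c_nQ_Re^{nu_R}=\kappa e^{nu_0}-\theta\rho_R .
\]
The substitution $z=Ry$ gives $g(x/R)=-\int\log\frac{|z|}{|x-z|}\rho_R(z)\,\mathrm{d}z$, so Lemma~\ref{lem:sphere} shows that $u_R$ satisfies \eqref{eq:normal} with $Q=Q_R$. The total curvature is $2-\theta=\alpha$, and $Q_R\le(n-1)!\,e^{n(u_0-u_R)}\le(n-1)!$ because $\rho_R\ge0$ and $g\ge0$. So $(u_R,Q_R)$ is admissible. Moreover $e^{nu_R}\le e^{nu_0}(1+|x|)^{n\theta}$, which decays like $|x|^{-n\alpha}$ and is integrable because $\alpha>1$; and $g(x/R)\to g(0)=0$ for each $x$. Dominated convergence gives $\int e^{nu_R}\to|\mathbb{S}^n|$ as $R\to\infty$, and with Theorem~\ref{thm:main} the infimum equals $|\mathbb{S}^n|$. It is not attained: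 $V=|\mathbb{S}^n|$ forces $Q\equiv(n-1)!$, hence $f=b$ and $\alpha=m=2$.

For $\alpha=2$ the pair of Lemma~\ref{lem:sphere} attains $|\mathbb{S}^n|$. For $c\ge0$ the pair $\bigl(u_0+c,\,(n-1)!\,e^{-nc}\bigr)$ has the same density $Qe^{nu}$ as that pair, so it is admissible, and its volume $e^{nc}|\mathbb{S}^n|$ takes every value in $[\,|\mathbb{S}^n|,\infty)$. The pair $u\equiv0$, $Q\equiv0$ is admissible with $V=\infty$. By Theorem~\ref{thm:main} no other values occur.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CC} Chang and Chen, Discrete Contin. Dyn. Syst. \textbf{7} (2001).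

\bibitem{LW} Mingxiang Li and Juncheng Wei, \emph{Higher order Bol's inequality and its applications}, arXiv:2308.11388 (2023).

\bibitem{LL} Lieb and Loss, \emph{Analysis}.

\bibitem{Ma} Martinazzi, Math. Z. \textbf{263} (2009).

\bibitem{WX} Wei and Xu, Math. Ann. \textbf{313} (1999).

\end{thebibliography}
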